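\title{Uniquely ergodic models that realize the ergodic multiplicity}

\begin{abstract}
The multiplicity of an invertible operator is the least number of vectors whose orbits span a dense subspace. We show that every ergodic system other than a point mass has a uniquely ergodic model $(X,T)$ in which the multiplicity of the composition operator on $C(X)$ equals the multiplicity of the Koopman operator on $L^2_0$. The model is a limit of towers. The main step converts a mean-square approximation along a column of a tower into a uniform one: small random perturbations of the approximating polynomials spread the error over the column, and the few large values that remain are corrected by iteration.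
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Two multiplicities}
Let $E$ be a real normed space and $U:E\to E$ an invertible bounded linear operator. For a subset or a tuple $\mathcal F$ of elements of $E$, let $Z(\mathcal F)$ be the real linear span of $\{U^kx:k\in\mathbb Z,\ x\in\mathcal F\}$. We call $\mathcal F$ \emph{generating} if $Z(\mathcal F)$ is dense in $E$. The \emph{multiplicity} $\operatorname{Mult}(U)\in\mathbb N\cup\{\infty\}$ is the smallest cardinality of a generating family, with $\operatorname{Mult}(U)=0$ if $E=\{0\}$. It counts how many orbits are needed to see all of $E$: the identity of $\mathbb R^q$ has multiplicity $q$, and the cyclic shift of the coordinates of $\mathbb R^q$ has multiplicity $1$.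

Let $(Y,f,\mathcal B,\mu)$ be an invertible ergodic measure preserving system on a standard probability space, and let $L^2(\mu)$ be the real Hilbert space of real square-integrable functions. The \emph{ergodic multiplicity} $\operatorname{Mult}(\mu)$ is the multiplicity of the Koopman operator $U_f\phi=\phi\circ f$ on $L^2_0(\mu)=\{\phi\in L^2(\mu):\int\phi\,d\mu=0\}$. Let $(X,T)$ be a topological system, that is, a compact metrizable space with a homeomorphism. The \emph{topological multiplicity} $\operatorname{Mult}(T)$ is the multiplicity of $U_TF=F\circ T$ on the Banach space $C(X)$ of real continuous functions with the supremum norm. We write $U$ for $U_f$ or $U_T$ when the space is clear. The two notions are compared through the following observation.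

\begin{lemma}\label{lem:factor}
Let $U$ act on $E$ and $U'$ on $E'$, and let $\Phi:E\to E'$ be a bounded linear map with dense range and $\Phi U=U'\Phi$. Then $\Phi$ maps generating families to generating families, and $\operatorname{Mult}(U')\le\operatorname{Mult}(U)$.
\end{lemma}

\begin{proof}
We have $Z(\Phi\mathcal F)=\Phi(Z(\mathcal F))$, and $\Phi$ maps a dense subset of $E$ onto a dense subset of $\Phi(E)$.
\end{proof}

If $\nu$ is an ergodic $T$-invariant Borel probability measure, the map $F\mapsto F-\int F\,d\nu$ from $C(X)$ to $L^2_0(\nu)$ satisfies the hypotheses of the lemma, so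
\begin{equation}\label{eq:lower}
\operatorname{Mult}(\nu)\le\operatorname{Mult}(T).
\end{equation}
The lemma gives a second lower bound. Distinct ergodic measures $\nu_1,\dots,\nu_k$ are mutually singular, hence linearly independent, so $F\mapsto(\int F\,d\nu_j)_{j\le k}$ maps $C(X)$ onto $\mathbb R^k$ and carries $U_T$ to the identity; therefore $\operatorname{Mult}(T)\ge k$. Each further ergodic measure is thus a possible source of loss in \eqref{eq:lower}; for the identity on $q$ points the two sides are $0$ and $q$. The natural place to look for equality is the class of \emph{uniquely ergodic} systems, those with exactly one invariant Borel probability measure. A \emph{uniquely ergodic model} of $(Y,f,\mathcal B,\mu)$ is a uniquely ergodic system $(X,T)$ whose invariant measure $\nu$ makes $(X,T,\nu)$ measure-theoretically isomorphic to $(Y,f,\mu)$. By the Jewett--Krieger theorem every ergodic system has such a model. This leads to the following question, which comes from the paper of Burguet and Shi \cite{BS}: \emph{does every ergodic system have a uniquely ergodic model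 with $\operatorname{Mult}(T)=\operatorname{Mult}(\mu)$?} The point mass must be set aside, since it has $\operatorname{Mult}(\mu)=0$ while $C(X)$ is never $\{0\}$. In all other cases the answer is yes.

\begin{theorem}\label{thm:main}
Let $(Y,f,\mathcal B,\mu)$ be an invertible ergodic system on a standard probability space, with $\mu$ not a point mass. There is a uniquely ergodic model $(X,T)$ with $\operatorname{Mult}(T)=\operatorname{Mult}(\mu)$. If $\mu$ is non-atomic and $m=\operatorname{Mult}(\mu)<\infty$, one can moreover take $X$ a Cantor set and $T$ minimal, with the generating $m$-tuples forming a dense $G_\delta$ subset of $C(X)^m$.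
\end{theorem}

Section~\ref{sec:consequences} contains three complements, among them the equality of the $L^p$ and $L^2$ multiplicities for $2\le p<\infty$.

\subsection*{The simplest cases}

\begin{example}[periodic orbits]\label{ex:periodic}
Suppose that $\mu$ has an atom. The points of its orbit have equal positive mass, so the orbit is finite, and by ergodicity it has full measure. Thus $f$ is a cyclic permutation of $q$ points of mass $1/q$, with $q\ge2$ if $\mu$ is not a point mass, and this finite system is its own uniquely ergodic model. If $\delta$ is the indicator function of one point, the translates of $\delta$ span $C(X)=\mathbb R^q$ and the translates of $\delta-1/q$ span $L^2_0\ne\{0\}$. Both multiplicities equal $1$.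
\end{example}

\begin{example}[irrational rotations]\label{ex:rotation}
Let $Tx=x+\alpha$ on $X=\mathbb R/\mathbb Z$ with $\alpha$ irrational, and let $\phi(x)=\sum_{k\in\mathbb Z}2^{-|k|}e^{2\pi ikx}$, a real function. For $j\ge0$,
\[
\frac1R\sum_{t=0}^{R-1}e^{-2\pi ij\alpha t}\phi(x+t\alpha)=\sum_k2^{-|k|}e^{2\pi ikx}\,\frac1R\sum_{t=0}^{R-1}e^{2\pi i(k-j)\alpha t}\longrightarrow2^{-j}e^{2\pi ijx}
\]
uniformly in $x$. The real and imaginary parts of the left side lie in $Z(\phi)$, so $\overline{Z(\phi)}$ contains all real trigonometric polynomials and $\operatorname{Mult}(T)=1$. By \eqref{eq:lower} Lebesgue measure also has multiplicity $1$.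
\end{example}

In these examples uniform approximation comes for free. In general the hypothesis $\operatorname{Mult}(\mu)=m$ gives only approximation in $L^2$. If a function is approximated with squared $L^2$ error $\delta$, then along a typical orbit segment of length $N$ the errors have sum of squares about $\delta N$, and they may consist of $\delta N$ values of size one. Discarding a small set of atypical segments, the basic move in constructions with towers, does not remove an error that is present on every segment. One could therefore guess that the answer is negative. What makes it positive is that a sequence spread over many sites has supremum norm far below its $\ell^2$ norm, so that the supremum norm leaves room that $\ell^2$ does not. Section~\ref{sec:toy} shows this on the smallest case.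

\subsection*{Reduction and plan}
If $\operatorname{Mult}(\mu)=\infty$, every Jewett--Krieger model has $\operatorname{Mult}(T)=\infty$ by \eqref{eq:lower}. If $\mu$ has an atom, Example~\ref{ex:periodic} proves the theorem. From Section~\ref{sec:spectral} on we therefore assume that
\begin{equation}\label{eq:standing}
\mu\text{ is non-atomic and } m=\operatorname{Mult}(\mu)<\infty .
\end{equation}
Then $m\ge1$, because $L^2_0(\mu)\ne\{0\}$, and by \eqref{eq:lower} it suffices to build a model with $\operatorname{Mult}(T)\le m$.

A Baire category argument (Section~\ref{sec:baire}) frees us from finding one generating $m$-tuple: it is enough to find, for each $n$, an $m$-tuple that approximates the functions visible at stage $n$ of a construction. The spectral theorem supplies such approximations in $L^2$, with normalized constants (Section~\ref{sec:spectral}). Section~\ref{sec:uniform}, the core of the paper, is a statement about finite sequences that upgrades mean-square to uniform approximation. Section~\ref{sec:castles} applies it along the columns of a tower, and Section~\ref{sec:model}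 passes to the limit.

\section{Polynomials and a Baire category criterion}\label{sec:baire}

A \emph{polynomial} is a real Laurent polynomial $p(z)=\sum_kp_kz^k$; it is \emph{supported in} $[-N,N]$ if $p_k=0$ for $|k|>N$. We put $\|p\|_{\mathbb T}=\max_{|z|=1}|p(z)|$ and $p(U)=\sum_kp_kU^k$, so that $Z(\psi_1,\dots,\psi_m)$ is the set of all sums $\sum_lp_l(U)\psi_l$. For a sequence $x$ on $\mathbb Z$ let
\[
(p*x)(t)=\sum_kp_k\,x(t+k).
\]
This is $p(U)x$ for the shift $(Ux)(t)=x(t+1)$, so $p*(q*x)=(pq)*x$. If $x(t)=\psi(f^ty)$ for all $t$, then $(p*x)(t)=(p(U)\psi)(f^ty)$. If $p$ is supported in $[-N,N]$ and $x$ in $[\alpha,\beta]$, then $p*x$ is supported in $[\alpha-N,\beta+N]$. We use the same notation for complex coefficients and complex sequences, and we regard $p$ as a function of $\xi\in\mathbb R/\mathbb Z$ through $z=e^{2\pi i\xi}$. For $x\in\ell^2(\mathbb Z)$ let $\hat x(\xi)=\sum_tx(t)e^{-2\pi it\xi}$. Then $\widehat{p*x}=p\,\hat x$, and hence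
\begin{equation}\label{eq:fourier}
(p*x)(t)=\int_0^1p\,\hat x\,e^{2\pi it\xi}\,d\xi,\qquad
\|p*x\|_2^2=\int_0^1|p|^2|\hat x|^2\,d\xi\le\|p\|_{\mathbb T}^2\,\|x\|_2^2 .
\end{equation}

\begin{lemma}\label{lem:baire}
Let $U$ be an invertible isometry of a separable real Banach space $E$, and let $\psi_n\in E^m$, $n\ge1$, be such that $\operatorname{dist}(x,Z(\psi_n))\to0$ for all $x$ in a dense subset of $E$. Then the generating $m$-tuples form a dense $G_\delta$ subset of $E^m$; in particular $\operatorname{Mult}(U)\le m$.
\end{lemma}

\begin{proof}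
The distance to a set is $1$-Lipschitz, so $\operatorname{dist}(x,Z(\psi_n))\to0$ for every $x\in E$. For $x\in E$ and $\epsilon>0$ let $O(x,\epsilon)=\{\phi\in E^m:\operatorname{dist}(x,Z(\phi))<\epsilon\}$. This set is open, because an inequality $\|x-\sum_lq_l(U)\phi_l\|<\epsilon$ persists when $\phi$ is perturbed and the $q_l$ are kept. For a dense sequence $(x_k)$ the set of generating tuples is $\bigcap_{k,j}O(x_k,1/j)$. By Baire's theorem it suffices to show that each $O(x,\epsilon)$ is dense.

Let $\phi^0\in E^m$ and $\eta>0$. Choose $n$ and an $m\times m$ matrix $Q=(q_{jl})$ of polynomials with $\operatorname{dist}(x,Z(\psi_n))<\epsilon$ and $\|\phi_j^0-\sum_lq_{jl}(U)\psi_{n,l}\|<\eta/2$ for all $j$. The tuple $Q(U)\psi_n$ is close to $\phi^0$, but it may generate less than $\psi_n$ does; we perturb $Q$ to make $Q(U)$ invertible. The determinant $\det(Q+sI)$ is a monic polynomial of degree $m$ in $s$ over the integral domain $\mathbb R[z,z^{-1}]$, so $d=\det(Q+sI)\neq0$ for all but at most $m$ real numbers $s$. For such $s$ and $\tau>0$ let $Q'(z)=(Q+sI)((1+\tau)z)$.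 Its determinant $d'(z)=d((1+\tau)z)$ has no zero on the unit circle unless $1+\tau$ is the modulus of one of the finitely many zeros of $d$ in $\mathbb C\setminus\{0\}$. As $s,\tau\to0$ the finitely many coefficients of $Q'$ tend to those of $Q$, and $\|U^k\|=1$, so we can fix $s,\tau$ such that $d'$ has no zero on the circle and $\phi=Q'(U)\psi_n$ satisfies $\|\phi_j-\phi_j^0\|<\eta$ for all $j$.

The function $1/d'$ is holomorphic in an annulus around the unit circle, so its Laurent coefficients $c_k$ decay geometrically as $|k|\to\infty$; they are real because $d'(\bar z)=\overline{d'(z)}$. Since $U$ is an invertible isometry, $V=\sum_kc_kU^k$ converges in operator norm, and $Vd'(U)=I$. The identity $\operatorname{adj}(Q')Q'=d'I$ gives $\psi_n=V\operatorname{adj}(Q')(U)\phi$, with $V$ acting on each entry. Hence every $\psi_{n,l}$ lies in $\overline{Z(\phi)}$, so $Z(\psi_n)\subset\overline{Z(\phi)}$ and $\phi\in O(x,\epsilon)$.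
\end{proof}

\section{The smallest case: two copies of the shift}\label{sec:toy}

Let the shift $U$ act on pairs of real sequences on $\mathbb Z$, coordinate by coordinate, and let $\delta$ be the indicator function of $\{0\}$. The entries of $p*\delta$ are the coefficients of $p$, since $(p*\delta)(t)=p_{-t}$.

\begin{proposition}\label{prop:toy}
The shift has multiplicity $2$ on $\ell^2(\mathbb Z)\oplus\ell^2(\mathbb Z)$ and multiplicity $1$ on $c_0(\mathbb Z)\oplus c_0(\mathbb Z)$ with the supremum norm.
\end{proposition}

\begin{proof}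
The vectors $(\delta,0)$ and $(0,\delta)$ generate both spaces. Let $\psi=(a_1,a_2)\in\ell^2\oplus\ell^2$ and let $p_1,p_2$ be polynomials. For each $\xi$ let $v\in\mathbb C^2$ be a unit vector whose complex line contains $(\hat a_1(\xi),\hat a_2(\xi))$. The squared distances from $(1,0)$ and $(0,1)$ to this line are $1-|v_1|^2$ and $1-|v_2|^2$, with sum $1$. Since $\hat\delta=1$, integration in $\xi$ gives
\[
\|(\delta,0)-p_1(U)\psi\|_2^2+\|(0,\delta)-p_2(U)\psi\|_2^2\ge1,
\]
so no single vector generates $\ell^2\oplus\ell^2$.

For $c_0$, take signs $\omega_0,\dots,\omega_{n-1}\in\{\pm1\}$, let $\rho(z)=n^{-1/2}\sum_{k<n}\omega_kz^k$, $\rho^*(z)=\rho(1/z)$, and $\psi_n=(\delta,\rho^**\delta)$. Then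
\[
\psi_n-(\delta,0)=(0,\ \rho^**\delta),\qquad \rho(U)\psi_n-(0,\delta)=(\rho*\delta,\ (\rho\rho^*-1)*\delta).
\]
The coefficients of $\rho$ and $\rho^*$ are at most $n^{-1/2}$ in modulus. The polynomial $\rho\rho^*$ has constant term $1$, and its coefficient at $z^{\pm j}$, $1\le j<n$, is $c_j=\frac1n\sum_{k=0}^{n-1-j}\omega_k\omega_{k+j}$. Choose the signs independently and uniformly. For fixed $j$ the products $\omega_k\omega_{k+j}$ are independent fair signs, because $\omega_{k+j}$ does not occur in the products with smaller $k$. A sum of $n'$ independent fair signs has fourth moment $3n'^2-2n'$, so $\mathbb E\,c_j^4\le3/n^2$ and $\mathbb E\sum_{j=1}^{n-1}c_j^4\le3/n$. For some choice of signs, then, $|c_j|\le(3/n)^{1/4}$ for all $j$. With this choice $(\delta,0)$ and $(0,\delta)$ are within $(3/n)^{1/4}$ of $Z(\psi_n)$. Since $Z(\psi_n)$ is shift invariant, $\operatorname{dist}(x,Z(\psi_n))\to0$ for every finitely supported pair $x$, and Lemma~\ref{lem:baire} applies with $m=1$.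
\end{proof}

The errors $\rho*\delta$ and $\rho^**\delta$ have $\ell^2$ norm $1$, as the first half of the proof requires of at least some error, but the mass is spread over $n$ sites. In the general proof the two coordinates become the columns of a tower, the two targets become $r$ indicator functions, and the targets' values become the errors of an $L^2$ approximation. Three new difficulties appear.
\begin{itemize}
\item On a column of height $N$ the error has squared $\ell^2$ norm $\delta N$ with $\delta$ fixed, not $O(1)$. After spreading, its values have a size that is a fixed power of $\delta$, and a union bound over the $N$ sites fails as $N\to\infty$. We keep the small values, and correct the rare large ones by a second step, and so on.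
\item To iterate we must control $\ell^2$ norms, which by \eqref{eq:fourier} calls for a bound on $\|\rho\|_{\mathbb T}$. The polynomial above has $\|\rho\|_{\mathbb T}=\sqrt n$ when all signs agree. We need filters that are bounded for every choice of signs.
\item The same polynomial acts on all columns, and the number of columns is not controlled in terms of $\delta$. We show that each column is served with probability close to one; then one outcome serves most of the measure, and the remaining columns are rewritten.
\end{itemize}

\section{Mean-square approximation with normalized constants}\label{sec:spectral}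

Assume \eqref{eq:standing}. By definition any $\phi_1,\dots,\phi_r\in L^2_0(\mu)$ can be approximated by sums $\sum_lp_{il}(U)x_l$ with fixed generators $x_l$, but then $\|p_{il}\|_{\mathbb T}$ may grow as the accuracy improves. In Section~\ref{sec:uniform} the accuracy has to be small compared with the sizes of the polynomials and of the generators. The following lemma bounds both sizes independently of the accuracy, by letting the generators depend on the $\phi_i$.

We recall the spectral theorem in the form needed. For $x\in L^2(\mu)$ there is a finite Borel measure $\sigma_x$ on the unit circle with $\int z^k\,d\sigma_x=\langle U^kx,x\rangle$ for all $k$. Thus $\|p(U)x\|_2^2=\int|p|^2\,d\sigma_x\le\|p\|_{\mathbb T}^2\|x\|_2^2$. Since $\langle U^{-k}x,x\rangle=\langle U^kx,x\rangle$ for real $x$, the measure $\sigma_x$ is invariant under complex conjugation. For a complex function $F$ on the circle put $F^\sharp(z)=\overline{F(\bar z)}$, and call $F$ \emph{Hermitian} if $F^\sharp=F$. The Fourier coefficients of $F^\sharp$ are the conjugates of those of $F$, so a complex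 Laurent polynomial is Hermitian exactly when its coefficients are real.

\begin{lemma}\label{lem:spectral}
Let $\phi_1,\dots,\phi_r\in L^2_0(\mu)$ with $\sum_i\|\phi_i\|_2^2\le1$, and let $\delta>0$. There are polynomials $p_{il}$ $(i\le r,\ l\le m)$ with $\|p_{il}\|_{\mathbb T}\le1$ and real functions $\psi_l\in L^\infty(\mu)$ with $\|\psi_l\|_2\le2$ such that
\[
\sum_i\Big\|\phi_i-\sum_lp_{il}(U)\psi_l\Big\|_2^2<\delta .
\]
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_m$ generate $H=L^2_0(\mu)$. Replace $x_l$, for $l=2,\dots,m$ in turn, by its projection onto the orthogonal complement of $\overline{Z(x_1,\dots,x_{l-1})}$. This does not change $\overline{Z(x_1,\dots,x_l)}$, and the complement is invariant under $U^{\pm1}$, so $H$ is the orthogonal sum of the spaces $H_l=\overline{Z(x_l)}$. Let $\sigma_l=\sigma_{x_l}$. The map $q(U)x_l\mapsto q$ extends to an isometry of $H_l$ into the space of Hermitian functions in $L^2(\sigma_l;\mathbb C)$, and it carries $p(U)$ to multiplication by $p$. It is onto: if $F$ is Hermitian and $Q$ is a complex Laurent polynomial close to $F$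 in $L^2(\sigma_l)$, then $\|F-Q^\sharp\|=\|F-Q\|$ by the symmetry of $\sigma_l$, so the real polynomial $\frac12(Q+Q^\sharp)$ is as close to $F$.

Let $F_{il}$ correspond to the $H_l$-component of $\phi_i$. Put $\Psi_l=(\sum_i|F_{il}|^2)^{1/2}$ and $u_{il}=F_{il}/\Psi_l$, with $u_{il}=0$ where $\Psi_l=0$. Then $\Psi_l$ and $u_{il}$ are Hermitian, $F_{il}=u_{il}\Psi_l$, $|u_{il}|\le1$, and $\|\Psi_l\|^2_{L^2(\sigma_l)}\le\sum_i\|\phi_i\|_2^2\le1$. Fix $\tau\in(0,1]$ with $r(2m\tau)^2<\delta$. We approximate $u_{il}$ in $L^2$ of the finite symmetric measure $\Psi_l^2\sigma_l$ in four moves: by a continuous function; then by its composition $v$ with the nearest-point projection onto the closed unit disk, which is $1$-Lipschitz and fixes the values of $u_{il}$; then by $\frac12(v+v^\sharp)$, which is no farther from $u_{il}$; and then by a Fej\'er mean of the latter. Fej\'er means converge uniformly, do not increase the supremum norm, and have real coefficients for a Hermitian function. We obtain polynomials $p_{il}$ with $\|p_{il}\|_{\mathbb T}\le1$ and $\|(u_{il}-p_{il})\Psi_l\|_{L^2(\sigma_l)}<\tau$.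 Let $\tilde x_l\in H_l$ correspond to $\Psi_l$, and choose a real $\psi_l\in L^\infty(\mu)$ with $\|\psi_l-\tilde x_l\|_2<\tau$. Then $\|\psi_l\|_2\le2$ and
\[
\Big\|\phi_i-\sum_lp_{il}(U)\psi_l\Big\|_2\le\sum_l\|(u_{il}-p_{il})\Psi_l\|_{L^2(\sigma_l)}+\sum_l\|p_{il}(U)(\tilde x_l-\psi_l)\|_2<2m\tau.\qedhere
\]
\end{proof}

\section{From mean-square to uniform approximation}\label{sec:uniform}

This section concerns finite sequences only. In the application, time is cut into consecutive columns of height at least $N$, and each column carries its own sequences. A correction made for one column spills over its neighbors, so the errors of all columns add up at each time. The right measure of an error bound $\Gamma:\mathbb Z\to[0,\infty)$ is therefore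
\[
\|\Gamma\|_{(N)}=\sum_{j\in\mathbb Z}\ \sup_{jN\le t<(j+1)N}\Gamma(t).
\]
Indeed, if distinct elements of $\Sigma\subset\mathbb Z$ differ by at least $N$, each block $[jN,(j+1)N)$ contains at most one point of $-\Sigma$, and so
\begin{equation}\label{eq:gap}
\sum_{s\in\Sigma}\Gamma(-s)\le\|\Gamma\|_{(N)} .
\end{equation}

\begin{proposition}\label{prop:uniform}
Let $r\ge1$, $\theta,\epsilon\in(0,1)$ and $A\ge1$. There is $\delta_0>0$, depending only on $r,\theta,\epsilon,A$, with the following property. Let $m,N\ge1$ and let $p_{il}$ $(i\le r,\ l\le m)$ be polynomials supported in $[-N,N]$ with $\|p_{il}\|_{\mathbb T}\le1$. Then there are a function $\Gamma$ with $\|\Gamma\|_{(N)}\le\epsilon$ and random polynomials $p'_{il}$ on a finite probability space such that, for any real sequences $b_1,\dots,b_r,a_1,\dots,a_m$ supported in $[0,N]$ with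
\begin{equation}\label{eq:hyp}
\|a_1\|_2^2\le AN,\qquad\sum_i\Big\|b_i-\sum_lp_{il}*a_l\Big\|_2^2\le\delta_0N,
\end{equation}
with probability at least $1-\theta$ there are finitely supported real sequences $a'_1,\dots,a'_m$ with $|b_i-\sum_lp'_{il}*a'_l|\le\Gamma$ pointwise, for all $i$.
\end{proposition}

Two features matter. The number $\delta_0$ does not depend on $N$, which in the application is chosen last. And $\Gamma$ and $p'_{il}$ do not depend on $(a,b)$. The proof changes only $p_{i1}$ and $a_1$; this is why \eqref{eq:hyp} bounds only $a_1$, and it is one of the two places where $m\ge1$ is used.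

\subsection*{Random filters}
We want random polynomials $\rho_i$ supported in $[-N,N]$, bounded on the circle, such that $\rho_i^2$ acts almost as a constant while $\rho_i$ and $\rho_i\rho_j$ spread mass. A function equal to an independent random sign on each of about $2N$ arcs of the circle would have square $1$, but it is not a polynomial. We replace the indicator functions of the arcs by translates of Fej\'er's kernel, and we give symmetric arcs the same sign so that the coefficients are real.

\begin{lemma}\label{lem:filters}
Let $N,r\ge1$. There are a number $\gamma\in[1,2]$ and random polynomials $\rho_1,\dots,\rho_r$ supported in $[-N,N]$, whose coefficients are linear forms in disjoint finite families of independent fair signs, such that $\|\rho_i\|_{\mathbb T}\le2$ always and, for all finitely supported real sequences $x,x_1,\dots,x_r$, all $t\in\mathbb Z$ and all $i$,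
\begin{enumerate}
\item[(i)] $\mathbb E\big|\sum_j(\rho_j*x_j)(t)\big|^2\le\frac4N\sum_j\|x_j\|_2^2$,
\item[(ii)] $\mathbb E\big|((\rho_i^2-\gamma)*x)(t)\big|^2\le\frac{36}N\|x\|_2^2$,
\item[(iii)] $\mathbb E\big|\sum_{j\ne i}(\rho_i\rho_j*x_j)(t)\big|^2\le\frac{16}N\sum_j\|x_j\|_2^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The bumps.} Let $K=2N+1$, $M=N+1$, and
\[
G(\xi)=\sum_{|k|\le N}g_k\,e^{2\pi ik\xi},\qquad g_k=\frac1M\Big(1-\frac{|k|}M\Big).
\]
This is Fej\'er's kernel divided by its maximum $M$, so $G$ is even and $0\le G\le1$. For $c\in\{-N,\dots,N\}$, a set of representatives of $\mathbb Z/K$, let $G_c(\xi)=G(\xi-c/K)$, with coefficients $g_ke^{-2\pi ikc/K}$. If $P$ is a trigonometric polynomial of degree less than $K$, then $\sum_cP(\xi-c/K)$ equals $K$ times the constant term of $P$. Both $G$ and $G^2$ have degree at most $2N<K$, so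
\[
\sum_cG_c=Kg_0=\frac{2N+1}{N+1}\le2,\qquad\sum_cG_c^2=K\sum_kg_k^2=:\gamma
\]
are constants. From $G_c^2\le G_c$ we get $\gamma\le2$. From $\sum_{|k|<M}(M-|k|)^2=M(2M^2+1)/3$ we get $\gamma=(2M-1)(2M^2+1)/(3M^3)$, and $\gamma\ge1$ because $(2M-1)(2M^2+1)-3M^3=(M-1)(M^2-M+1)\ge0$.

For a finitely supported complex sequence $x$, the numbers $(G_c*x)(t)=\sum_{|k|\le N}g_kx(t+k)e^{-2\pi ikc/K}$ form the discrete Fourier transform on $\mathbb Z/K$ of $(g_kx(t+k))_k$. By Parseval's identity on $\mathbb Z/K$ and $Kg_k^2\le Kg_0^2\le2/M$,
\begin{equation}\label{eq:parseval}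
\sum_c|(G_c*x)(t)|^2=K\sum_{|k|\le N}g_k^2|x(t+k)|^2\le\frac2M\|x\|_2^2 .
\end{equation}

\emph{The filters.} Let $\omega_{i,c}$ $(i\le r,\ 0\le c\le N)$ be independent fair signs, $\omega_{i,-c}=\omega_{i,c}$, and $\rho_i=\sum_c\omega_{i,c}G_c$. Since $G_{-c}(\xi)=G_c(-\xi)$, the function $\rho_i$ is real and even in $\xi$, so its coefficients are real. Also $|\rho_i|\le\sum_cG_c\le2$. Changing all signs $\omega_{j,c}$ for one $j$ preserves the joint law and replaces $\rho_j$ by $-\rho_j$; hence the summands in (i) are pairwise orthogonal, and so are those in (iii).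

(i) By orthogonality it suffices to treat one summand. With $\alpha_c=(G_c*x_j)(t)$ we have $(\rho_j*x_j)(t)=\omega_{j,0}\alpha_0+\sum_{c=1}^N\omega_{j,c}(\alpha_c+\alpha_{-c})$, whose second moment is $|\alpha_0|^2+\sum_{c=1}^N|\alpha_c+\alpha_{-c}|^2\le2\sum_c|\alpha_c|^2\le\frac4M\|x_j\|_2^2$ by \eqref{eq:parseval}.

(ii) The diagonal terms of $\rho_i^2$ add up to $\gamma$, so $\rho_i^2-\gamma=\sum_{c\ne c'}\omega_{i,c}\omega_{i,c'}G_cG_{c'}$. Let $\beta_{cc'}=(G_cG_{c'}*x)(t)$. By \eqref{eq:parseval} applied to $G_c*x$ and then \eqref{eq:fourier},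
\[
\sum_{c,c'}|\beta_{cc'}|^2\le\frac2M\sum_c\|G_c*x\|_2^2=\frac2M\int_0^1\sum_cG_c^2\,|\hat x|^2\,d\xi=\frac{2\gamma}M\|x\|_2^2\le\frac4M\|x\|_2^2 .
\]
Group the terms with $|c|\ne|c'|$ according to the unordered pair $\{|c|,|c'|\}$. A group has at most $8$ terms, all with the same product of two distinct signs, and these products are orthonormal and orthogonal to constants. By the Cauchy--Schwarz inequality within each group, these terms contribute at most $8\cdot\frac4M\|x\|_2^2$ to the second moment. The remaining terms, with $c'=-c\ne0$, are the price of the symmetry of the signs: they give the constant $(R*x)(t)$, where $R=\sum_{c\ne0}G_cG_{-c}$. By Cauchy--Schwarz, $0\le R\le\gamma\le2$ pointwise. Adding the nonnegative term $c=0$ and using that $K$ is odd,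
\[
\int_0^1R\,d\xi\le\sum_c\sum_{|k|\le N}g_k^2\,e^{-4\pi ikc/K}=Kg_0^2\le\frac2M .
\]
Hence $\int R^2\le4/M$, and $|(R*x)(t)|^2\le\frac4M\|x\|_2^2$ by \eqref{eq:fourier} and Cauchy--Schwarz. The total is $\frac{36}M\|x\|_2^2$.

(iii) For $j\ne i$, condition on $\rho_j$ and apply (i) to the sequence $\rho_j*x_j$: the second moment of $(\rho_i*(\rho_j*x_j))(t)$ is at most $\frac4N\mathbb E\|\rho_j*x_j\|_2^2\le\frac{16}N\|x_j\|_2^2$.
\end{proof}

\subsection*{One correction step}
Let $e_1,\dots,e_r$ be the errors to be removed. We add $\kappa\rho_i$ to the $i$-th polynomial and $(\kappa\gamma)^{-1}\sum_j\rho_j*e_j$ to the sequence $a$. The product of the two additions contains $\gamma^{-1}\rho_i^2*e_i$, which is $e_i$ up to noise; everything else is noise. To bound the tails of the noise we use Bonami's hypercontractive inequality \cite{Bonami}: if $F$ is a real polynomial of degree at most $d$ in independent fair signs and $q\ge2$, then $(\mathbb E|F|^q)^{1/q}\le(q-1)^{d/2}(\mathbb EF^2)^{1/2}$.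

\begin{lemma}\label{lem:step}
Let $A'\ge1$, $\delta\in(0,1)$, $\kappa=\delta^{1/4}$, $C=16A'+272$, and let $\gamma,\rho_i$ be as in Lemma~\ref{lem:filters}. Let $P_1,\dots,P_r$ be polynomials supported in $[-N,N]$ with $\|P_i\|_{\mathbb T}\le2$, and let $a,e_1,\dots,e_r$ be real sequences supported in $[\alpha,\beta]$ with $\|a\|_2^2\le A'N$ and $\sum_j\|e_j\|_2^2\le\delta N$. Define $a^+$ and $v_i$ by
\[
a^+=a+\frac1{\kappa\gamma}\sum_j\rho_j*e_j,\qquad(P_i+\kappa\rho_i)*a^+=P_i*a+e_i+v_i .
\]
Then $a^+$ and $v_i$ are supported in $[\alpha-2N,\beta+2N]$, $\|a^+-a\|_2\le2\sqrt r\,\delta^{1/4}\sqrt N$ always, and $\mathbb E\,v_i(t)^8\le7^8C^4\delta^2$ for all $i,t$.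
\end{lemma}

\begin{proof}
Expanding the product and writing $\rho_i^2=\gamma+(\rho_i^2-\gamma)$ gives
\[
v_i=\kappa\rho_i*a+\frac1{\kappa\gamma}\sum_j\rho_j*(P_i*e_j)+\frac1\gamma(\rho_i^2-\gamma)*e_i+\frac1\gamma\sum_{j\ne i}\rho_i\rho_j*e_j .
\]
All polynomials here are supported in $[-2N,2N]$, which gives the supports. By \eqref{eq:fourier}, $\gamma\ge1$ and Cauchy--Schwarz, $\|a^+-a\|_2\le2\kappa^{-1}\sum_j\|e_j\|_2\le2\kappa^{-1}\sqrt{r\delta N}$. By Lemma~\ref{lem:filters} and $\|P_i*e_j\|_2\le2\|e_j\|_2$, the four terms of $v_i(t)$ have second moments at most $4\kappa^2A'$, $16\kappa^{-2}\delta$, $36\delta$ and $16\delta$. The first term forces $\kappa$ to be small and the second forces it to be large compared with $\delta^{1/2}$; the choice $\kappa=\delta^{1/4}$ balances them, and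
\[
\mathbb E\,v_i(t)^2\le4\big(4A'+16+36+16\big)\delta^{1/2}=C\delta^{1/2}.
\]
Since $v_i(t)$ is a real polynomial of degree at most $2$ in the signs, Bonami's inequality with $q=8$ gives $\mathbb E\,v_i(t)^8\le7^8(C\delta^{1/2})^4$.
\end{proof}

In mean square the step gives a worse bound, $\delta^{1/2}$ in place of $\delta$. The gain is in the tails. The part of $v_i$ above a threshold $\epsilon'$ satisfies $v_i^2\mathbf 1_{|v_i|>\epsilon'}\le\epsilon'^{\,2-q}|v_i|^q$, with expectation of order $\delta^{q/4}$. This improves on $\delta$ only for $q>4$, and $q=8$ gives $\delta^2$. The exponent leaves room for a probability estimate, for thresholds that decrease geometrically, and for supports that grow by $2N$ on each side at each step.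

\begin{proof}[Proof of Proposition~\ref{prop:uniform}]
\emph{Parameters.} Let $A'=(\sqrt A+1)^2$, $C=16A'+272$, $\epsilon_u=2^{-u}\epsilon/12$ for $u\ge1$, and $\delta_s=\delta_0^{(3/2)^s}$ for $s\ge0$, where $\delta_0\in(0,1)$ is chosen so that
\begin{equation}\label{eq:param}
2\sqrt r\sum_{s\ge0}\delta_s^{1/4}\le1,\qquad r(4s+8)\,7^8C^4\,\epsilon_{s+1}^{-6}\,\delta_s^{1/2}\le\theta\,2^{-s-1}\quad(s\ge0).
\end{equation}
Such a $\delta_0$ exists and depends only on $r,\theta,\epsilon,A$. Indeed $\delta_s\le\delta_0^{1+s/2}$ by Bernoulli's inequality. If $\delta_0^{1/4}\le2^{-8}$, then $\sum_s\delta_s^{1/4}\le\delta_0^{1/4}\sum_s16^{-s}$; and since $\epsilon_{s+1}^{-6}2^{s+1}=(12/\epsilon)^6128^{s+1}$, $\delta_s^{1/2}\le\delta_0^{1/2}256^{-s}$ and $(4s+8)2^{-s}\le8$, the second condition holds for all $s$ as soon as $1024\,r\,7^8C^4(12/\epsilon)^6\delta_0^{1/2}\le\theta$.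

Now let $m,N,p_{il}$ be given. As $\delta_s$ decays faster than any exponential, there is $S\ge1$ with $\delta_SN<\epsilon_S^2$. Let $I_s=[-(2s+1)N,(2s+2)N]$ and $\Gamma=\sum_{u=1}^S\epsilon_u\mathbf 1_{I_u}$. The interval $I_u$ meets $4u+4$ blocks $[jN,(j+1)N)$, so $\|\Gamma\|_{(N)}\le\sum_{u\ge1}(4u+4)\epsilon_u=\epsilon$. Take $S$ independent copies $\rho^{(1)},\dots,\rho^{(S)}$ of the family of Lemma~\ref{lem:filters}, let $\kappa_{s+1}=\delta_s^{1/4}$, and put
\[
P_i^{(s)}=p_{i1}+\sum_{u=1}^s\kappa_u\rho_i^{(u)},\qquad p'_{i1}=P_i^{(S)},\qquad p'_{il}=p_{il}\quad(l\ge2).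
\]
By \eqref{eq:param}, $\|P_i^{(s)}\|_{\mathbb T}\le1+2\sum_u\kappa_u\le2$. Nothing so far depends on $(a,b)$.

\emph{Iteration.} Let $(a,b)$ satisfy \eqref{eq:hyp}. Put $a^{(0)}=a_1$ and $e_i^{(0)}=b_i-\sum_lp_{il}*a_l$; both are supported in $I_0=[-N,2N]$. Given $a^{(s)}$ and $e_i^{(s)}$ with $s<S$, define $a^{(s+1)}=a^+$ and $v_i$ by the formulas of Lemma~\ref{lem:step} with $a=a^{(s)}$, $e_j=e_j^{(s)}$, $P_i=P_i^{(s)}$, $\rho=\rho^{(s+1)}$, $\delta=\delta_s$, and split the new error at the threshold $\epsilon_{s+1}$:
\[
g_i^{(s+1)}=-v_i\mathbf 1_{|v_i|\le\epsilon_{s+1}},\qquad e_i^{(s+1)}=-v_i\mathbf 1_{|v_i|>\epsilon_{s+1}} .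
\]
The total error $d_i^{(s)}=b_i-P_i^{(s)}*a^{(s)}-\sum_{l\ge2}p_{il}*a_l$ satisfies $d_i^{(0)}=e_i^{(0)}$ and $d_i^{(s+1)}=d_i^{(s)}-e_i^{(s)}-v_i$, so by induction
\begin{equation}\label{eq:decomp}
d_i^{(s)}=e_i^{(s)}+\sum_{u=1}^sg_i^{(u)} .
\end{equation}
Since $I_{s+1}$ is $I_s$ enlarged by $2N$ on each side, induction also shows that $a^{(s)},e_i^{(s)},g_i^{(s)}$ are supported in $I_s$. Hence $|g_i^{(u)}|\le\epsilon_u\mathbf 1_{I_u}$.

\emph{Probability.} Let $\Omega_s$ be the event that $\sum_i\|e_i^{(u)}\|_2^2\le\delta_uN$ for all $u\le s$. It depends only on $\rho^{(1)},\dots,\rho^{(s)}$, and $\Omega_0$ holds by \eqref{eq:hyp}. On $\Omega_s$, the bound on $\|a^+-a\|_2$ in Lemma~\ref{lem:step} (which does not use the hypothesis on $a$) and \eqref{eq:param} give $\|a^{(s)}\|_2\le\sqrt{AN}+2\sqrt r\sum_{u<s}\delta_u^{1/4}\sqrt N\le\sqrt{A'N}$. Condition on an outcome of $\rho^{(1)},\dots,\rho^{(s)}$ in $\Omega_s$. Then Lemma~\ref{lem:step} applies, and since $I_{s+1}$ has $(4s+7)N+1\le(4s+8)N$ integer points,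
\[
\mathbb E\sum_i\|e_i^{(s+1)}\|_2^2\le\sum_i\sum_{t\in I_{s+1}}\epsilon_{s+1}^{-6}\,\mathbb E\,v_i(t)^8\le r(4s+8)N\,7^8C^4\epsilon_{s+1}^{-6}\,\delta_s^2 .
\]
By Markov's inequality at level $\delta_{s+1}N=\delta_s^{3/2}N$ and \eqref{eq:param}, the conditional probability that $\Omega_{s+1}$ fails is at most $\theta2^{-s-1}$. So $\Omega_S$ has probability at least $1-\theta$.

\emph{Termination.} On $\Omega_S$ we have $\sum_i\|e_i^{(S)}\|_2^2\le\delta_SN<\epsilon_S^2$, while every nonzero entry of $e_i^{(S)}$ exceeds $\epsilon_S$ in modulus. Hence $e_i^{(S)}=0$, and \eqref{eq:decomp} gives $|d_i^{(S)}|\le\Gamma$. Take $a'_1=a^{(S)}$ and $a'_l=a_l$ for $l\ge2$.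
\end{proof}

\section{Castles and the inductive step}\label{sec:castles}

Assume \eqref{eq:standing}. We first recall three standard facts. The map $f$ is \emph{aperiodic}: otherwise, by ergodicity, $f^q=\mathrm{id}$ a.e.\ for some $q$, and for a set $D$ with $0<\mu(D)<1/q$ the union $\bigcup_{j<q}f^jD$ would be invariant with measure strictly between $0$ and $1$. By \emph{Rokhlin's lemma}, for every $q$ there is then a set $C'$ of positive measure with $C',fC',\dots,f^{q-1}C'$ disjoint, so that all return times to $C'$ are at least $q$. Finally, if $\mu(C)>0$ and $H$ is the first return time to $C$, ergodicity implies that the sets $f^t\{y\in C:H(y)>t\}$, $t\ge0$, partition $Y$ mod $0$, so that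
\begin{equation}\label{eq:tower}
\int_C\sum_{t=0}^{H(y)-1}\Phi(f^ty)\,d\mu(y)=\int_Y\Phi\,d\mu\qquad(\Phi\ge0\text{ measurable}).
\end{equation}

\begin{definition}
A \emph{castle} consists of a finite set $\mathcal S$ of symbols, heights $h:\mathcal S\to\{1,2,\dots\}$, and a measurable map $\ell$ from $Y$ to the set of \emph{levels} $\mathcal L=\{(i,k):i\in\mathcal S,\ 0\le k<h(i)\}$, such that for a.e.\ $y$ the \emph{castle rules} hold: if $\ell(y)=(i,k)$ with $k<h(i)-1$ then $\ell(fy)=(i,k+1)$, and if $k=h(i)-1$ then $\ell(fy)=(j,0)$ for some $j$. The \emph{bases} are $B_i=\ell^{-1}(i,0)$, and $B=\bigcup_iB_i$.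
\end{definition}

A castle cuts a.e.\ orbit into consecutive columns, each labeled by a symbol. The rules also determine the past within a column: for $k\ge1$ the level $(i,k)$ can only follow $(i,k-1)$. Hence $\ell^{-1}(i,k)=f^kB_i$ mod $0$, and $\sum_i\mu(B_i)h(i)=1$. A base may have measure zero.

The \emph{total height} of a word over $\mathcal S$ is the sum of the heights of its letters. A word of total height $H$ is viewed as a tiling of $[0,H)$ by its letters. Let $\ell'$ be a castle with symbols $\mathcal S'$, heights $h'$ and levels $\mathcal L'$, and let $W(I)$, $I\in\mathcal S'$, be words over $\mathcal S$ of total height $h'(I)$. The \emph{induced map} $\lambda:\mathcal L'\to\mathcal L$ sends $(I,t)$ to $(i,k)$, where $i$ is the letter of $W(I)$ that covers $t$ and $k$ is the position of $t$ within it. Then $\lambda\circ\ell'$ is a castle with symbols $\mathcal S$, since the top of a column $I$ is sent to the top of the last letter of $W(I)$ and its bottom to the bottom of the first letter. We write $\#_i(w)$ for the number of occurrences of $i$ in $w$. Given numbers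 $c_i\in[0,1]$ and a word $w$ of total height $H$, let
\begin{equation}\label{eq:b}
b_{w,i}(t)=\mathbf 1[\text{a letter }i\text{ of }w\text{ starts at position }t]-c_i\mathbf 1_{[0,H)}(t).
\end{equation}
This is the centered indicator function of the base $B_i$, read along $w$.

\begin{proposition}\label{prop:step}
Let $\ell$ be a castle with symbols $\mathcal S$ whose heights have greatest common divisor $1$, let $*\in\mathcal S$ and $c_i=\mu(B_i)$. Given $\eta,\epsilon\in(0,1)$, an integer $N_*$ and a finite family $\mathcal D\subset\mathcal B$, there are $N\ge N_*$, a castle $\ell'$ with symbols $\mathcal S'$ and heights $h'$ taking exactly the two values $N$ and $N+1$, and words $W(I)$ over $\mathcal S$ of total height $h'(I)$, such that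
\begin{enumerate}
\item[(a)] each $W(I)$ begins and ends with $*$;
\item[(b)] $\mu(\lambda\circ\ell'\ne\ell)<\eta$;
\item[(c)] each $D\in\mathcal D$ is $\ell'$-measurable mod $0$;
\item[(d)] $|\#_i(W(I))/h'(I)-c_i|<\epsilon$ for all $i\in\mathcal S$, $I\in\mathcal S'$;
\item[(e)] there are polynomials $p'_{il}$, finitely supported real sequences $a_{I,l}$ $(i\in\mathcal S,\ I\in\mathcal S',\ l\le m)$ and $\Gamma$ with $\|\Gamma\|_{(N)}\le\epsilon$ such that $|b_{W(I),i}-\sum_lp'_{il}*a_{I,l}|\le\Gamma$ for all $I,i$.
\end{enumerate}
\end{proposition}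

Conditions (b) and (c) will give the isomorphism, (d) unique ergodicity, and (a) and (e) the bound on the multiplicity. The new heights $N,N+1$ are coprime, so the proposition can be applied again. Since (a), (d), (e) are required of \emph{every} column, the new castle cannot refine the old one exactly: we alter $\ell$ near the ends of each new column, and entirely on the few columns where (d) or (e) fails.

\begin{proof}
\emph{Constants.} Let $r=|\mathcal S|$ and $h_+=\max_ih(i)$. As the heights have greatest common divisor $1$, there is $h_0\ge0$ such that every integer $n\ge h_0$ is the total height of a word $u_n$ over $\mathcal S$, which we fix. Put $\theta=\min\{1/64,\eta/32\}$, $A=4/\theta$, and let $\delta_0=\delta_0(r,\theta,\epsilon,A)$ be given by Proposition~\ref{prop:uniform}. The functions $\phi_i=\mathbf 1_{B_i}-c_i$ satisfy $\sum_i\|\phi_i\|_2^2\le\sum_ic_i=\mu(B)\le1$. Lemma~\ref{lem:spectral} with $\delta=\theta\delta_0/2$ gives $p_{il}$ and $\psi_l$; let the $p_{il}$ be supported in $[-L,L]$, and put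
\[
\operatorname{err}_i=\phi_i-\sum_lp_{il}(U)\psi_l,\qquad M=1+\max_i\sum_l\sum_k|p_{il,k}|\,\|\psi_l\|_\infty,\qquad J=\max\{h_0+2h_+,L\}.
\]
By the mean ergodic theorem the averages $\Phi_i=\frac1{n_0}\sum_{s<n_0}U^s\mathbf 1_{B_i}$ tend to $c_i$ in $L^2$, hence in $L^1$, as $n_0\to\infty$; fix $n_0$ with $\sum_i\|\Phi_i-c_i\|_1\le\theta\epsilon/4$. Only now choose $N$, so large that
\begin{equation}\label{eq:N}
N\ge\max\{N_*,2J\},\qquad 8rJM^2\le\delta_0N,\qquad n_0+2J\le\epsilon N/2,\qquad 4J\le\eta N .
\end{equation}

\emph{Slots.} We cut orbits into pieces of lengths $N$ and $N+1$, each length occurring with a definite frequency so that it survives the removal of bad pieces. Let $C'$ have positive measure and return time $q(y)\ge4N(N+1)$. For an integer $q\ge4N(N+1)$ let $\beta$ be the largest integer with $\beta\equiv q\pmod N$ and $\beta\le\frac q{2(N+1)}$, and let $\alpha=(q-\beta(N+1))/N$, an integer. Then $\beta\ge\frac q{2(N+1)}-N\ge\frac q{4(N+1)}$ and $\alpha\ge\frac q{2N}$. Cut the segment $y,fy,\dots,f^{q(y)-1}y$ above each $y\in C'$ into $\alpha$ pieces of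 length $N$ followed by $\beta$ pieces of length $N+1$, and let $C$ be the set of initial points of the pieces. Its return time $H$ takes values in $\{N,N+1\}$; let $C_N,C_{N+1}$ be the corresponding subsets. By \eqref{eq:tower} for $C$ with $\Phi=1$, $\mu(C)\le1/N$. By \eqref{eq:tower} for $C'$ we have $\int_{C'}q\,d\mu=1$, $\mu(C_N)=\int_{C'}\alpha\,d\mu$ and $\mu(C_{N+1})=\int_{C'}\beta\,d\mu$, so both sets have measure at least $\frac1{4(N+1)}\ge\frac1{8N}$.

\emph{Words.} Let $y\in C$, $H=H(y)$. Let $t_0$ be the least $t\ge h_0+h_+$ with $f^ty\in B$, and $t_1$ the largest $t\le H-h_0-h_+$ with $f^ty\in B$. Any $h_+$ consecutive times contain a visit to $B$, so $t_0<J\le H-J<t_1$. Between $t_0$ and $t_1$ the orbit runs through complete columns of $\ell$, which spell a word of total height $t_1-t_0$. Let $w(y)$ be this word preceded by $*\,u_n$ with $n=t_0-h(*)\ge h_0$ and followed by $u_{n'}*$ with $n'=H-t_1-h(*)\ge h_0$; see Figure~\ref{fig:word}. It has total height $H$, and $y\mapsto w(y)$ is measurable with finitely many values.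

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.42cm,y=0.6cm]
\foreach \x/\y in {-1/2,2/4,4/7,7/9,9/12,12/14,14/17,17/19,19/22,22/25} \draw (\x,2) rectangle (\y,3);
\foreach \x/\y in {0/3,3/5,5/7,19/21,21/24} \draw[fill=gray!25] (\x,0) rectangle (\y,1);
\foreach \x/\y in {7/9,9/12,12/14,14/17,17/19} \draw (\x,0) rectangle (\y,1);
\node at (1.5,0.5) {$*$};
\node at (22.5,0.5) {$*$};
\foreach \x/\y in {0/0,7/t_0,19/t_1,24/H} {\draw[dashed] (\x,-0.3)--(\x,3.3); \node[below] at (\x,-0.3) {$\y$};}
\end{tikzpicture}
\caption{Rewriting a slot of length $H=24$ for a castle with heights $2$ and $3$. Top: the columns of the old castle along the orbit, time running to the right. Bottom: the new word, which copies the old columns on $[t_0,t_1)$ and is refilled near both ends (shaded) so that it fits the slot exactly and begins and ends with the marked symbol $*$, here of height $3$.}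
\label{fig:word}
\end{figure}

Let $a_l^y(t)=\psi_l(f^ty)\mathbf 1_{[0,H)}(t)$. The sequences $a^y_l$ and $b_{w(y),i}$ are supported in $[0,N]$. For $J\le t<H-J$ we have $t\in[t_0,t_1)$, so $b_{w(y),i}(t)=\phi_i(f^ty)$, and $[t-L,t+L]\subset[0,H)$, so $(p_{il}*a_l^y)(t)=(p_{il}(U)\psi_l)(f^ty)$. The difference $b_{w(y),i}-\sum_lp_{il}*a^y_l$ thus equals $\operatorname{err}_i(f^ty)$ for these $t$. It is bounded by $M$ and vanishes outside $[-L,H+L)$, which contains at most $4J$ other integers. By \eqref{eq:N},
\begin{equation}\label{eq:l2}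
\sum_i\Big\|b_{w(y),i}-\sum_lp_{il}*a_l^y\Big\|_2^2\le\sum_i\sum_{0\le t<H}\operatorname{err}_i(f^ty)^2+\tfrac12\delta_0N .
\end{equation}

\emph{Bad slots.} We define four subsets of $C$, each of measure at most $\theta/N$. For the first three the bound follows from \eqref{eq:tower} and Markov's inequality.
\begin{itemize}
\item $\mathrm{Bad}_1$: $\sum_i\sum_{t<H}\operatorname{err}_i(f^ty)^2>\delta_0N/2$. The measure is at most $2\delta/(\delta_0N)=\theta/N$.
\item $\mathrm{Bad}_2$: $\|a_1^y\|_2^2>AN$. The measure is at most $\|\psi_1\|_2^2/(AN)\le4/(AN)=\theta/N$.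
\item $\mathrm{Bad}_3$: $\sum_i\sum_{t<H}|\Phi_i-c_i|(f^ty)>\epsilon N/4$. The measure is at most $(\theta\epsilon/4)/(\epsilon N/4)=\theta/N$.
\end{itemize}
Let $y\notin\mathrm{Bad}_3$. Shifting the window $[0,H)$ by $s<n_0$ changes the number of visits to $B_i$ by at most $n_0$, so $\sum_{t<H}\Phi_i(f^ty)$ is within $n_0$ of $\sum_{t<H}\mathbf 1_{B_i}(f^ty)$, which is within $t_0+H-t_1\le2J$ of $\#_i(w(y))$. By \eqref{eq:N},
\begin{equation}\label{eq:freq}
|\#_i(w(y))-c_iH|\le\epsilon N/4+n_0+2J<\epsilon H .
\end{equation}
Now apply Proposition~\ref{prop:uniform} to $(p_{il})$ and $N\ge L$; this gives $\Gamma$ and random $p'_{il}$. For a given outcome call a word $w$ \emph{good} if there are finitely supported real $a'_l$ with $|b_{w,i}-\sum_lp'_{il}*a'_l|\le\Gamma$ for all $i$. For $y\in C\setminus(\mathrm{Bad}_1\cup\mathrm{Bad}_2)$ the hypothesis \eqref{eq:hyp} holds for $(a^y,b_{w(y)})$ by \eqref{eq:l2}, so $w(y)$ is good with probability at least $1-\theta$. There are finitely many words and outcomes, so by Fubini's theorem the expected measure of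
\begin{itemize}
\item $\mathrm{Bad}_4$: $y\in C\setminus(\mathrm{Bad}_1\cup\mathrm{Bad}_2)$ and $w(y)$ is not good
\end{itemize}
is at most $\theta\mu(C)\le\theta/N$. Fix an outcome for which $\mu(\mathrm{Bad}_4)\le\theta/N$.

\emph{The new castle.} The union $\mathrm{Bad}$ of the four sets has measure at most $4\theta/N\le\frac1{16N}$, less than $\mu(C_N)$ and $\mu(C_{N+1})$. So for each $H\in\{N,N+1\}$ there is $y\in C_H\setminus\mathrm{Bad}$; let $w_H$ be its word. Put $w'(y)=w(y)$ for $y\in C\setminus\mathrm{Bad}$ and $w'(y)=w_{H(y)}$ for $y\in\mathrm{Bad}$, and let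
\[
I(y)=\Big(w'(y),\ \big(\mathbf 1_D(f^ty)\big)_{D\in\mathcal D,\ 0\le t<H(y)}\Big).
\]
Let $\mathcal S'$ be the finite set of values taken by $I$ with positive measure, $W(I)$ the first component of $I$, $h'(I)$ its total height, and $\ell'(f^ty)=(I(y),t)$ for $y\in C$, $0\le t<H(y)$. This is a castle, and both heights occur because $C_N$ and $C_{N+1}$ have positive measure. Every $W(I)$ is the word of a point of $C\setminus\mathrm{Bad}$, so it satisfies (a), it satisfies (d) by \eqref{eq:freq}, and it is good, which gives (e). The level $(I(y),t)$ determines $\mathbf 1_D(f^ty)$, which gives (c). Finally $\lambda\circ\ell'(f^ty)=\ell(f^ty)$ unless $y\in\mathrm{Bad}$ or $t\notin[t_0,t_1)$, so by \eqref{eq:tower} and \eqref{eq:N}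
\[
\mu(\lambda\circ\ell'\ne\ell)\le(N+1)\frac{4\theta}N+\frac{2J}N\le8\theta+\frac\eta2<\eta.\qedhere
\]
\end{proof}

The order of choices explains the shape of the earlier statements: $A$ is fixed from $\theta$ alone because $\|\psi_1\|_2\le2$ whatever $\delta$ is; then come $\delta_0$, the polynomials and their degree $L$; and $N$ must exceed $L$, so $\delta_0$ cannot depend on $N$.

\section{The model}\label{sec:model}

Assume \eqref{eq:standing}. Fix finite families $\mathcal D_0\subset\mathcal D_1\subset\cdots$ in $\mathcal B$ whose union generates $\mathcal B$ mod $0$, and numbers $\eta_n\in(0,1)$ with $\sum_n\eta_n<\infty$.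

\subsection*{Construction}
Let $\ell_0^{(0)}$ be the castle with one symbol, of height $1$. Given a castle $\ell_n^{(n)}$ with symbols $\mathcal S_n$, coprime heights $h_n$ and levels $\mathcal L_n$, so that $|\mathcal L_n|=\sum_jh_n(j)$, choose $*_n\in\mathcal S_n$ and apply Proposition~\ref{prop:step} with
\[
\eta=\eta_n,\qquad\epsilon=\epsilon_n=2^{-n-1}/|\mathcal L_n|,\qquad N_*=n+1,\qquad\mathcal D=\mathcal D_n .
\]
We obtain a castle $\ell_{n+1}^{(n+1)}$ with heights $N_{n+1},N_{n+1}+1$, words $W_n(I)$ for $I\in\mathcal S_{n+1}$, the induced map $\lambda_n:\mathcal L_{n+1}\to\mathcal L_n$, the base measures $c_{n,i}$ of $\ell_n^{(n)}$, and the data $p^{(n)}_{il},a^{(n)}_{I,l},\Gamma_n$ of (e). The factor $1/|\mathcal L_n|$ in $\epsilon_n$ pays for summing errors over all levels of stage $n$.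

Each stage modifies the earlier castles. For $k\ge n$ let $\ell_n^{(k)}=\lambda_n\circ\cdots\circ\lambda_{k-1}\circ\ell_k^{(k)}$, a castle with symbols $\mathcal S_n$. By (b), $\mu(\ell_n^{(k+1)}\ne\ell_n^{(k)})\le\mu(\lambda_k\circ\ell_{k+1}^{(k+1)}\ne\ell_k^{(k)})<\eta_k$. By the Borel--Cantelli lemma $\ell_n^{(k)}(y)$ is eventually constant in $k$ for a.e.\ $y$; call the limit $\ell_n(y)$. Taking $k$ large enough for both $y$ and $fy$ shows that $\ell_n$ is a castle, and likewise $\lambda_n\circ\ell_{n+1}=\ell_n$ a.e. Let
\[
\pi(y)=\big(\ell_n(f^ty)\big)_{n\ge0,\,t\in\mathbb Z}\in\prod_{n\ge0}\mathcal L_n^{\mathbb Z},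
\]
let $T$ be the shift $(Tx)_{n,t}=x_{n,t+1}$, and put $\nu=\pi_*\mu$, $X=\operatorname{supp}\nu$. Then $\pi\circ f=T\circ\pi$, the measure $\nu$ is $T$-invariant, and $X$ is compact, metrizable and $T$-invariant.

\subsection*{Isomorphism}
Let $D\in\mathcal D_n$. By (c), $D=(\ell_{n+1}^{(n+1)})^{-1}(Q)$ mod $0$ for some $Q\subset\mathcal L_{n+1}$. Since $\mu(\ell_{n+1}\ne\ell_{n+1}^{(n+1)})<\sum_{k>n}\eta_k$,
\begin{equation}\label{eq:clopen}
\mu\big(D\,\triangle\,\pi^{-1}\{x\in X:x_{n+1,0}\in Q\}\big)<\sum_{k>n}\eta_k .
\end{equation}
A set $D\in\bigcup_n\mathcal D_n$ lies in $\mathcal D_n$ for all large $n$, so it belongs mod $0$ to the $\sigma$-algebra pulled back by $\pi$, and this $\sigma$-algebra is $\mathcal B$ mod $0$. A measure preserving map between standard probability spaces with this property is an isomorphism mod $0$. Hence $(X,T,\nu)\cong(Y,f,\mu)$.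

\subsection*{Columns of a point}
The castle rules for $(x_{n,t},x_{n,t+1})$ and the relations $x_{n,t}=\lambda_n(x_{n+1,t})$ define closed sets of full $\nu$-measure, so they hold at \emph{every} $x\in X$. A \emph{level-$n$ column} of $x$ is a pair $(i,s)$ with $x_{n,s}=(i,0)$; it occupies the times $s,\dots,s+h_n(i)-1$. The level-$n$ columns of $x$ partition $\mathbb Z$, and a level-$(n+1)$ column with symbol $I$ is the concatenation of the level-$n$ columns spelled by $W_n(I)$.

\subsection*{A dense subspace}
Let $\mathcal A_n\subset C(X)$ be the space of functions of the single coordinate $x_{n,0}$, and let $\chi_{n,i}(x)=\mathbf 1[x_{n,0}=(i,0)]$. Then $\mathcal A_n\subset\mathcal A_{n+1}$, and $\mathbf 1[x_{n,0}=(i,k)]=U^{-k}\chi_{n,i}$. Property (e) will approximate the $\chi_{n,i}$ and so all of $\mathcal A_n$. A continuous function, however, may depend on coordinates at several times, which can fall into different columns, and a product of two translates of indicator functions need not be a linear combination of translates. Property (a) removes this obstacle: the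 beginning of the next column and the end of the previous one are known in advance.

\begin{lemma}\label{lem:dense}
The union $\bigcup_n\mathcal A_n$ is dense in $C(X)$.
\end{lemma}

\begin{proof}
By the Stone--Weierstrass theorem the functions of finitely many coordinates are dense. Since $x_{n,t}$ determines $x_{n',t}$ for $n'\le n$, such a function depends only on $(x_{n,t})_{|t|\le s}$, for some $s$ and all large $n$. Take $n\ge1$ with $N_n>s$, so $h_n(*_n)>s$. We show that $x_{n+1,0}=(I,k)$ determines $x_{n,t}$ for $|t|\le s$. If $0\le k+t<h_{n+1}(I)$, then $x_{n,t}=\lambda_n(I,k+t)$. If $k+t\ge h_{n+1}(I)$, then $t'=k+t-h_{n+1}(I)<s$, and the next level-$(n+1)$ column begins with the letter $*_n$, of height greater than $s$, so $x_{n,t}=(*_n,t')$. If $k+t<0$, then $|k+t|\le s$, and the previous column ends with $*_n$, so $x_{n,t}=(*_n,h_n(*_n)+k+t)$. The function therefore lies in $\mathcal A_{n+1}$.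
\end{proof}

For $F\in\mathcal A_{n_0}$ fix a function $F_{n_0}$ on $\mathcal L_{n_0}$ with $F(x)=F_{n_0}(x_{n_0,0})$, let $M_F=\max|F_{n_0}|$, and let $F_n=F_{n_0}\circ\lambda_{n_0}\circ\cdots\circ\lambda_{n-1}$ for $n\ge n_0$. Then $F(x)=F_n(x_{n,0})$ and $|F_n|\le M_F$.

\begin{lemma}\label{lem:ue}
The system $(X,T)$ is uniquely ergodic and minimal, and $X$ is a Cantor set.
\end{lemma}

\begin{proof}
Let $F\in\mathcal A_{n_0}$ and $n\ge n_0$. For $j\in\mathcal S_n$ let $\Sigma_j=\sum_{k<h_n(j)}F_n(j,k)$, the sum of $F$ over a level-$n$ column with symbol $j$, and let $\bar F_n=\sum_jc_{n,j}\Sigma_j$; then $|\bar F_n|\le M_F$ because $\sum_jc_{n,j}h_n(j)=1$. The average of $F$ over a level-$(n+1)$ column with symbol $I$ is $\sum_j\frac{\#_j(W_n(I))}{h_{n+1}(I)}\Sigma_j$. By (d) it is within $\epsilon_n\sum_j|\Sigma_j|\le\epsilon_n|\mathcal L_n|M_F=2^{-n-1}M_F$ of $\bar F_n$. An orbit segment of length $R$ consists of complete level-$(n+1)$ columns and at most two partial ones, so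
\[
\sup_{x\in X}\Big|\frac1R\sum_{t<R}F(T^tx)-\bar F_n\Big|\le2^{-n-1}M_F+\frac{2(N_{n+1}+1)\cdot2M_F}R .
\]
Letting $R\to\infty$ for two values of $n$ shows that $(\bar F_n)$ is a Cauchy sequence, and the averages of $F$ converge uniformly to its limit. By Lemma~\ref{lem:dense} the averages of every $F\in C(X)$ converge uniformly to a constant, which must equal $\int F\,d\nu'$ for every invariant probability measure $\nu'$. So $\nu$ is the only one. A nonempty closed invariant subset of $X$ carries an invariant probability measure, which is $\nu$, so it contains $\operatorname{supp}\nu=X$; this is minimality. The space $X$ is zero-dimensional, and it has no isolated point, because an isolated point of $\operatorname{supp}\nu$ would be an atom of $\nu$. Hence $X$ is a Cantor set.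
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By the reduction in Section~\ref{sec:intro} we may assume \eqref{eq:standing}, and by the above $(X,T)$ is a minimal uniquely ergodic model on a Cantor set. It remains to compute $\operatorname{Mult}(T)$. We paste the sequences $a^{(n)}_{I,l}$ along the level-$(n+1)$ columns: let
\[
\Psi_{n,l}=\sum_{I\in\mathcal S_{n+1}}\sum_ka^{(n)}_{I,l}(k)\,U^{-k}\chi_{n+1,I}\in C(X),
\]
a finite sum. Fix $x\in X$ and let $(I,s)$ range over its level-$(n+1)$ columns. Since $U^{-k}\chi_{n+1,I}(T^tx)=1$ exactly when a column with symbol $I$ starts at time $t-k$, we have $\Psi_{n,l}(T^tx)=\sum_{(I,s)}a^{(n)}_{I,l}(t-s)$, and therefore, for any polynomial $p$,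
\[
(p(U)\Psi_{n,l})(x)=\sum_kp_k\Psi_{n,l}(T^kx)=\sum_{(I,s)}(p*a^{(n)}_{I,l})(-s).
\]
Also $\chi_{n,i}(x)-c_{n,i}=\sum_{(I,s)}b_{W_n(I),i}(-s)$, with $b$ as in \eqref{eq:b} for the constants $c_{n,i}$: only the column that contains time $0$ contributes, and its term is the left side. Starting times differ by at least $N_{n+1}$, so (e) and \eqref{eq:gap} give
\begin{equation}\label{eq:unif}
\Big|\chi_{n,i}-c_{n,i}-\sum_lp^{(n)}_{il}(U)\Psi_{n,l}\Big|(x)\le\sum_{(I,s)}\Gamma_n(-s)\le\|\Gamma_n\|_{(N_{n+1})}\le\epsilon_n .
\end{equation}

The constants still have to be generated, without an extra generator; here unique ergodicity and $m\ge1$ are used. Let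
\[
\psi_n=\Big(\Psi_{n,1}-\int\Psi_{n,1}\,d\nu+1,\ \Psi_{n,2},\dots,\Psi_{n,m}\Big)\in C(X)^m .
\]
The ergodic averages of the first entry converge uniformly to its integral, which is $1$. So $\overline{Z(\psi_n)}$ contains the constants, hence $\Psi_{n,1}$, hence $c_{n,i}+\sum_lp^{(n)}_{il}(U)\Psi_{n,l}$. By \eqref{eq:unif}, $\operatorname{dist}(U^{-k}\chi_{n,i},Z(\psi_n))\le\epsilon_n$ for all $k$. For $F\in\mathcal A_{n_0}$ and $n\ge n_0$ we have $F=\sum_{(i,k)\in\mathcal L_n}F_n(i,k)\,U^{-k}\chi_{n,i}$, so
\[
\operatorname{dist}(F,Z(\psi_n))\le|\mathcal L_n|\,M_F\,\epsilon_n=2^{-n-1}M_F\to0 .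
\]
The operator $U_T$ is an invertible isometry of the separable space $C(X)$. By Lemmas~\ref{lem:dense} and~\ref{lem:baire}, the generating $m$-tuples form a dense $G_\delta$ subset of $C(X)^m$ and $\operatorname{Mult}(T)\le m$. With \eqref{eq:lower}, $\operatorname{Mult}(T)=m$.
\end{proof}

\section{Complements}\label{sec:consequences}

The point mass is the only exception to equality, and it can be included in one formula.

\begin{corollary}\label{cor:min}
For every invertible ergodic system on a standard probability space,
\[
\min\{\operatorname{Mult}(T):(X,T)\text{ is a uniquely ergodic model of }\mu\}=\max\{1,\operatorname{Mult}(\mu)\}.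
\]
\end{corollary}

\begin{proof}
For a point mass, $C(X)\ne\{0\}$ forces $\operatorname{Mult}(T)\ge1$, and the one-point system attains this value. Otherwise $\operatorname{Mult}(\mu)\ge1$, and the claim follows from \eqref{eq:lower} and Theorem~\ref{thm:main}.
\end{proof}

The families $\mathcal D_n$ and the numbers $\eta_n$ in Section~\ref{sec:model} are at our disposal, which gives some control of the topology of the model.

\begin{proposition}\label{prop:clopen}
Let $\mu$ be non-atomic with $\operatorname{Mult}(\mu)<\infty$, let $D_1,\dots,D_q\in\mathcal B$ and $\eta>0$. The model of Theorem~\ref{thm:main} and the isomorphism $\pi$ can be chosen so that each $D_j$ differs by $\mu$-measure less than $\eta$ from the preimage under $\pi$ of a clopen subset of $X$.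
\end{proposition}

\begin{proof}
Choose $\mathcal D_0\supset\{D_1,\dots,D_q\}$ and $\sum_{k\ge1}\eta_k<\eta$, and use \eqref{eq:clopen} with $n=0$; the set $\{x\in X:x_{1,0}\in Q\}$ is clopen.
\end{proof}

For $1\le p<\infty$ let $\operatorname{Mult}_p(\mu)$ be the multiplicity of $U_f$ on the space $L^p_0(\mu)$ of real $L^p$ functions with zero mean. For $p\le p'$ the inclusion $L^{p'}_0\subset L^p_0$ is bounded with dense range, so $\operatorname{Mult}_p(\mu)$ is nondecreasing in $p$ by Lemma~\ref{lem:factor}. The theorem shows that it stops growing at $p=2$.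

\begin{corollary}\label{cor:lp}
For every invertible ergodic system on a standard probability space, $\operatorname{Mult}_p(\mu)\le\operatorname{Mult}(\mu)$ for all $p\in[1,\infty)$, with equality for $2\le p<\infty$.
\end{corollary}

\begin{proof}
For a point mass both sides are $0$. Otherwise take the model of Theorem~\ref{thm:main}. The map $F\mapsto F-\int F\,d\nu$ from $C(X)$ to $L^p_0(\nu)$ is bounded, commutes with the dynamics and has dense range, so $\operatorname{Mult}_p(\mu)\le\operatorname{Mult}(T)=\operatorname{Mult}(\mu)$ by Lemma~\ref{lem:factor}. For $p\ge2$ the reverse inequality is the monotonicity in $p$, since $\operatorname{Mult}(\mu)=\operatorname{Mult}_2(\mu)$.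
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bonami}
A.~Bonami, \emph{\'Etude des coefficients de Fourier des fonctions de $L^p(G)$}, Ann. Inst. Fourier \textbf{20} (1970).

\bibitem{BS}
David Burguet and Ruxi Shi, \emph{Multiplicity of topological systems}, arXiv:2307.08906 (2023).

\end{thebibliography}
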